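\title{The range of the balanced excited random walk in two dimensions has exponent one}

\begin{abstract}
The balanced excited random walk on $\mathbb Z^2$ steps vertically on its first departure from each site and horizontally on all later departures, each time with a fair sign. We prove that the number $R_n$ of sites visited up to time $n$ is at least $n/(\log n)^{O(1)}$, with high probability and almost surely for all large $n$, so that $\log R_n/\log n\to1$. The proof rests on an inequality for planar walks whose step direction is chosen by an arbitrary adapted rule: within $h$ horizontal and $k$ vertical steps, the sum over sites of the product of the horizontal and vertical local times is at most $\sqrt{hk}$ times a power of $\log(h+k)$. This inequality follows by testing the walk against a convex function with prescribed Monge--Amp\`ere measure; a chaining argument over the class of convex functions allows the test function to depend on the trajectory.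
\end{abstract}

\section{The walk and its range}\label{sec:intro}

Let $e_1=(1,0)$ and $e_2=(0,1)$. The \emph{balanced excited random walk in $2=1+1$ dimensions} is the process $Z_n=(X_n,Y_n)$, $n\ge0$, on $\mathbb Z^2$ with $Z_0=0$ that moves as follows. On its first departure from a site $z$ it steps vertically, to $z+e_2$ or $z-e_2$. On every later departure from $z$ it steps horizontally, to $z+e_1$ or $z-e_1$. The two possible targets have probability $\frac12$ each, independently of the past, so $Z$ is a martingale. Let
\[
R_n=\#\{Z_0,\dots,Z_n\}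
\]
be the size of the range. A step is vertical exactly when it leaves a newly discovered site, so the number of vertical steps among the first $n$ is $R_{n-1}$: the range measures how much of its time the walk spends being two-dimensional.

Two bounds are immediate. First, $R_n\le n+1$. Second, every step changes $X+Y$ by a fair sign, so $X_n+Y_n$ is a simple random walk on $\mathbb Z$, and $R_n$ is at least the number of values that it has taken, which is of order $\sqrt n$. One expects $R_n$ to grow like a power $n^\alpha$ with $\alpha\in[\frac12,1]$. The question, which comes from Angel, Holmes and Ram\'irez \cite{AHR}, is whether such an exponent exists: is there $\alpha\in[\frac12,1]$ with $\log R_n/\log n\to\alpha$ in probability? The answer is yes, with $\alpha=1$. Throughout, $\log$ is the natural logarithm, and a constant is \emph{absolute} if it depends on no parameter and on no choice of process.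

\begin{theorem}\label{thm:range}
There is an absolute constant $c>0$ such that the balanced excited random walk satisfies, for all integers $n\ge2$ and all real $K\ge1$,
\[
\mathbb P\Big(R_n\le\frac{c\,n}{K^4(\log n)^8}\Big)\le4e^{-K^2/2}+3n^{-3}.
\]
Consequently:
\begin{enumerate}
\item[(a)] $\log R_n/\log n\to1$ in probability and almost surely. So $\alpha$ exists and equals $1$.
\item[(b)] For some $c'>0$, almost surely $c'n/(\log n)^{10}\le R_n\le n+1$ for all large $n$. Also $\mathbb E R_n\ge c'n/(\log n)^8$ for all $n\ge2$.
\end{enumerate}
\end{theorem}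

The theorem determines the exponent; it does not determine the exact logarithmic correction to $R_n$.

\subsection*{Which exponent to expect}
The following heuristic is not used in the proofs. When the walk arrives at a site that it has seen before, it performs a horizontal simple random walk along the run of visited sites in that row until it steps off one end; if the nearest unvisited sites lie at distances $i$ and $j$, this takes time $ij$ on average. An exponent $\alpha<1$ would thus mean that the walk keeps landing deep inside long visited runs. Suppose that only $V\ll n$ of the first $n$ steps are vertical. Then $X$ spreads over a distance $\sqrt n$ and $Y$ over a distance $\sqrt V$. If the walk spread its visits evenly over this rectangle, it would see about $\sqrt{nV}$ sites. But it sees only $V$ sites, and $V\approx\sqrt{nV}$ forces $V\approx n$. This suggests $\alpha=1$.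

The weak point is the word ``evenly''. The direction of each step depends on the whole past, and nothing obvious prevents the walk from concentrating on a sparse subset of the rectangle; the count $n^\alpha\le n^{(1+\alpha)/2}$ leaves room for every $\alpha\le1$. We do not analyze the shape of the visited set. Instead we show that \emph{no} rule for choosing directions can produce this kind of concentration.

\subsection*{Controlled walks}
Let $(\mathcal F_t)_{t\ge0}$ be a filtration. A \emph{controlled walk} is a process $Z_t=(X_t,Y_t)$ with
\[
Z_0=0,\qquad Z_{t+1}=Z_t+\zeta_td_t,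
\]
where the direction $d_t\in\{e_1,e_2\}$ is $\mathcal F_t$-measurable, the sign $\zeta_t$ is $\mathcal F_{t+1}$-measurable, and $\mathbb P(\zeta_t=\pm1\mid\mathcal F_t)=\frac12$. A controller picks the axis, knowing the past, and a coin picks the sign. The horizontal and vertical local times are
\[
\xi_t(z)=\#\{s<t:Z_s=z,\ d_s=e_1\},\qquad\eta_t(z)=\#\{s<t:Z_s=z,\ d_s=e_2\},
\]
with totals $H_t=\sum_z\xi_t(z)$ and $V_t=\sum_z\eta_t(z)$, so that $H_t+V_t=t$. The \emph{overlap} is
\[
I_t=\sum_z\xi_t(z)\,\eta_t(z),
\]
the number of pairs of times $s,r<t$ with $Z_s=Z_r$, $d_s=e_1$ and $d_r=e_2$.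

A controller can make the range small: with $d_t\equiv e_1$ the walk stays on a line. But then $I_t=0$. In general $I_t\le H_tV_t$, while $h$ horizontal and $k$ vertical departures spread evenly over a rectangle of $\sqrt{hk}$ sites give an overlap of $\sqrt{hk}\cdot\frac h{\sqrt{hk}}\cdot\frac k{\sqrt{hk}}=\sqrt{hk}$. The next theorem says that no controller can exceed this value by more than a power of the logarithm.

\begin{theorem}\label{thm:overlap}
There is an absolute constant $C$ such that for every controlled walk, all integers $h,k\ge1$ and all real $K\ge1$, with $N=h+k$,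
\[
\mathbb P\Big(\exists t:\ H_t\le h,\ V_t\le k,\ I_t>CK^2\sqrt{hk}\,(\log N)^4\Big)\le4e^{-K^2/2}+3N^{-3}.
\]
\end{theorem}

Section~\ref{sec:deduce} derives Theorem~\ref{thm:range} from Theorem~\ref{thm:overlap}. Sections \ref{sec:test}--\ref{sec:chain} prove Theorem~\ref{thm:overlap}, using two published results that are recalled where they are needed: the solvability of the Monge--Amp\`ere equation with a measure as data, and the metric entropy of convex functions. Section~\ref{sec:sharp} shows that a logarithmic factor is necessary and that the controller must not see the sign.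

\section{From the overlap to the range}\label{sec:deduce}

For the excited walk every horizontal departure takes place at a site that already has a vertical departure, so each horizontal step contributes to the overlap. This is the only property of the rule that is needed to bound $V_n$ from below.

\begin{proposition}\label{prop:vertical}
There is an absolute constant $c>0$ with the following property. Let $Z$ be a controlled walk such that, for all $n$ and $z$, $\xi_n(z)>0$ implies $\eta_n(z)\ge1$. Then for all $n\ge2$ and $K\ge1$,
\begin{equation}\label{eq:vertical}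
\mathbb P\Big(V_n\le\frac{c\,n}{K^4(\log n)^8}\Big)\le4e^{-K^2/2}+3n^{-3},
\end{equation}
and almost surely $V_n>cn/(16(\log n)^{10})$ for all large $n$. If moreover $\eta_n(z)\le m$ for all $n,z$ and some fixed $m$, then $\log R_n/\log n\to1$ almost surely.
\end{proposition}

The hypothesis holds, for example, whenever the first $m_z\ge1$ departures from each site $z$ are vertical, whatever adapted rule governs the later ones. It cannot be dropped, as the walk with $d_t\equiv e_1$ shows.

\begin{proof}
Let $C$ be as in Theorem~\ref{thm:overlap}, let $c=\min\{\frac12(\log2)^8,\ 1/(2048\,C^2)\}$, and put $k=\lfloor cn/(K^4(\log n)^8)\rfloor$. Since $V_n$ is an integer, the event in \eqref{eq:vertical} is $\{V_n\le k\}$. Since $K\ge1$ and $n\ge2$, we have $k\le cn/(\log2)^8\le n/2$.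

If $k=0$ the event is empty: the hypothesis with $n=1$ and $z=0$ forces $d_0=e_2$, so $V_n\ge1$. Let $k\ge1$, and apply Theorem~\ref{thm:overlap} with $h=n$ and this $k$. The hypothesis gives $I_n\ge\sum_z\xi_n(z)=H_n=n-V_n$. On $\{V_n\le k\}$ the time $t=n$ satisfies $H_t\le h$ and $V_t\le k$. So if $V_n\le k$ and the exceptional event of Theorem~\ref{thm:overlap} does not occur, then, using $\log(n+k)\le\log(2n)\le2\log n$,
\[
\frac n2\le n-V_n\le I_n\le CK^2\sqrt{nk}\,(\log(n+k))^4\le16\,CK^2\sqrt{nk}\,(\log n)^4 .
\]
Squaring gives $k\ge n/(1024\,C^2K^4(\log n)^8)$, which contradicts the definition of $k$ because $c<1/(1024\,C^2)$. Hence $\{V_n\le k\}$ is contained in the exceptional event, whose probability is at most $4e^{-K^2/2}+3(n+k)^{-3}$. This proves \eqref{eq:vertical}.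

For $K=2\sqrt{\log n}\ge1$ we have $K^4=16(\log n)^2$, and the right side of \eqref{eq:vertical} is $4n^{-2}+3n^{-3}$, which is summable; the Borel--Cantelli lemma gives the almost sure bound. If $\eta_n(z)\le m$, then $V_n=\sum_z\eta_n(z)\le mR_n$, so $V_n/m\le R_n\le n+1$, and the last claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
The excited walk is a controlled walk for its natural filtration, with $d_t=e_2$ if $Z_t\notin\{Z_0,\dots,Z_{t-1}\}$ and $d_t=e_1$ otherwise. Every site left before time $n$ has exactly one vertical departure, so Proposition~\ref{prop:vertical} applies with $m=1$, and $R_n\ge R_{n-1}=V_n$. This gives the displayed bound, the almost sure statement in (a), which implies convergence in probability, and the almost sure statement in (b) for any $c'\le c/16$. For the expectation take $K=3$. Then $4e^{-9/2}+3n^{-3}\le\frac18+\frac38$ for all $n\ge2$, so $R_n>cn/(81(\log n)^8)$ with probability at least $\frac12$. Thus (b) holds with $c'=c/162$.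
\end{proof}

Since almost all steps, on the logarithmic scale, are vertical, the vertical coordinate is diffusive on that scale.

\begin{corollary}\label{cor:height}
For the excited walk, almost surely $\log\max_{t\le n}|Y_t|/\log n\to\frac12$.
\end{corollary}

\begin{proof}
Let $\sigma_1<\sigma_2<\cdots$ be the times $t$ with $d_t=e_2$. They are stopping times, and they are almost surely finite because $V_n\to\infty$ by Proposition~\ref{prop:vertical}. The signs $\zeta_{\sigma_1},\dots,\zeta_{\sigma_{j-1}}$ are $\mathcal F_{\sigma_j}$-measurable, and decomposing over $\{\sigma_j=t\}$ gives $\mathbb P(\zeta_{\sigma_j}=1\mid\mathcal F_{\sigma_j})=\frac12$. So $W_j=\zeta_{\sigma_1}+\dots+\zeta_{\sigma_j}$ is a simple random walk. We have $Y_t=W_{V_t}$, and $V_t$ takes every value $0,\dots,V_n$ for $t\le n$, so $\max_{t\le n}|Y_t|=W^*_{V_n}$, where $W^*_j=\max_{i\le j}|W_i|$. The law of the iterated logarithm and Chung's law of the iterated logarithm state that almost surely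
\[
\limsup_{j\to\infty}\frac{W^*_j}{\sqrt{2j\log\log j}}=1,\qquad\liminf_{j\to\infty}W^*_j\sqrt{\frac{\log\log j}j}=\frac\pi{\sqrt8}.
\]
Hence $\log W^*_j/\log j\to\frac12$. Since $\log V_n/\log n\to1$ by Proposition~\ref{prop:vertical} and $V_n\le n$, the claim follows.
\end{proof}

\section{Convex test functions}\label{sec:test}

From here to the end of Section~\ref{sec:chain} we fix a controlled walk, integers $h,k\ge1$ and $K\ge1$, and $N=h+k\ge2$.

\subsection*{An exponential inequality}
The tail bounds in the proof all come from one estimate, and it is here that the two assumptions on the control enter.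

\begin{lemma}\label{lem:exp}
Let $\tau$ be a bounded stopping time and let $c_t$ be bounded and $\mathcal F_t$-measurable. For all $\theta,x>0$,
\[
\mathbb P\Big(\sum_{t<\tau}\zeta_tc_t\ge\frac\theta2\sum_{t<\tau}c_t^2+\frac x\theta\Big)\le e^{-x}.
\]
\end{lemma}

\begin{proof}
Comparing power series, with $(2j)!\ge2^jj!$, gives $\cosh u\le e^{u^2/2}$. Put $c'_t=c_t\mathbf 1_{\{t<\tau\}}$, which is $\mathcal F_t$-measurable. Since $\zeta_t$ is a fair sign given $\mathcal F_t$, we have $\mathbb E[e^{\theta\zeta_tc'_t}\mid\mathcal F_t]=\cosh(\theta c'_t)\le e^{\theta^2c_t'^2/2}$. So $E_u=\exp\big(\sum_{t<u}(\theta\zeta_tc'_t-\frac{\theta^2}2c_t'^2)\big)$ is a supermartingale with $E_0=1$. For $u$ an upper bound of $\tau$, the event in question is $\{E_u\ge e^x\}$, and Markov's inequality finishes the proof.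
\end{proof}

Note that the threshold contains the random sum $\sum c_t^2$; no a priori bound on it is needed.

\subsection*{Confining the walk to a box}
Let
\[
\tau_0=\min\{t:H_{t+1}>h\text{ or }V_{t+1}>k\}.
\]
Since $d_t$ is $\mathcal F_t$-measurable, so are $H_{t+1}$ and $V_{t+1}$, and $\tau_0$ is a stopping time. It is the last time $t$ with $H_t\le h$ and $V_t\le k$, and $\tau_0\le N$ because $H_{N+1}+V_{N+1}>h+k$. As $I_t$ is nondecreasing, the event in Theorem~\ref{thm:overlap} is $\{I_{\tau_0}>CK^2\sqrt{hk}(\log N)^4\}$. Let
\[
\Lambda=\{(x,y)\in\mathbb Z^2:|x|\le K\sqrt h,\ |y|\le K\sqrt k\},\qquad\rho=\min\{t:Z_t\notin\Lambda\},\qquad\tau=\tau_0\wedge\rho .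
\]

\begin{lemma}\label{lem:box}
$\mathbb P(\rho\le\tau_0)\le4e^{-K^2/2}$.
\end{lemma}

\begin{proof}
Take $c_t=\mathbf 1_{\{d_t=e_1\}}$ in Lemma~\ref{lem:exp}, so that $\sum_{t<\tau}\zeta_tc_t=X_\tau$ and $\sum_{t<\tau}c_t^2=H_\tau\le h$. With $\theta=K/\sqrt h$ and $x=K^2/2$ the threshold is at most $\frac\theta2h+\frac x\theta=K\sqrt h$, so $\mathbb P(X_\tau>K\sqrt h)\le e^{-K^2/2}$. The choices $c_t=-\mathbf 1_{\{d_t=e_1\}}$ and $c_t=\pm\mathbf 1_{\{d_t=e_2\}}$, the latter with $k$ in place of $h$, bound the other three ways of leaving $\Lambda$. If $\rho\le\tau_0$, then $\tau=\rho$ and one of the four events occurs.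
\end{proof}

We rescale the box to a square of fixed size. Put
\[
a=4K\sqrt h,\qquad b=4K\sqrt k,\qquad p(x,y)=(x/a,\,y/b).
\]
Let $\mathbb D$ be the open unit disk in $\mathbb R^2$ and $G$ the closed disk of radius $\frac34$, both centered at $0$. Then $p(\Lambda)\subset[-\frac14,\frac14]^2$. Since $K\sqrt h\ge1$ and $K\sqrt k\ge1$, a lattice step has rescaled length at most $\frac14$, so for $z\in\Lambda$ the points $p(z\pm e_i)$ have norm at most $\big(\frac14+\frac1{16}\big)^{1/2}=\frac{\sqrt5}4<\frac34$. Thus $p(Z_t)\in G$ for $t\le\tau$, and $p(Z_t\pm e_i)\in G$ for $t<\tau$. For $f:G\to\mathbb R$ and a lattice site $z$ with $p(z)\in G$ we write $f(z)$ for $f(p(z))$, and for $z\in\Lambda$,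
\[
\Delta_if(z)=f(z+e_i)+f(z-e_i)-2f(z),\qquad i=1,2 .
\]

\subsection*{Drift and martingale part}
For bounded $f:G\to\mathbb R$ and $t<\tau$ define the $\mathcal F_t$-measurable quantities
\[
\kappa_t(f)=\tfrac12\big(f(Z_t+d_t)+f(Z_t-d_t)\big)-f(Z_t),\qquad\sigma_t(f)=\tfrac12\big(f(Z_t+d_t)-f(Z_t-d_t)\big).
\]
Then $f(Z_{t+1})-f(Z_t)=\kappa_t(f)+\zeta_t\sigma_t(f)$, as one sees by putting $\zeta_t=\pm1$. With
\[
Q(f)=\sum_{t<\tau}\kappa_t(f),\qquad M(f)=\sum_{t<\tau}\zeta_t\sigma_t(f),
\]
both linear in $f$, summation gives
\begin{equation}\label{eq:ito}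
f(Z_\tau)-f(0)=Q(f)+M(f).
\end{equation}
Grouping the terms of $Q(f)$ by site and direction gives $Q(f)=\frac12\sum_{z\in\Lambda}[\xi_\tau(z)\Delta_1f(z)+\eta_\tau(z)\Delta_2f(z)]$. The drift is thus a linear functional of the local times, while the overlap involves their product. Convexity links the two. If $f$ is convex on $G$, then $\Delta_if\ge0$ on $\Lambda$, because $p(z)$ is the midpoint of $p(z\pm e_i)$; hence $\kappa_t(f)\ge0$, and the inequality $\frac12(u+v)\ge\sqrt{uv}$ gives
\begin{equation}\label{eq:amgm}
Q(f)\ge\sum_{z\in\Lambda}\sqrt{\xi_\tau(z)\eta_\tau(z)}\,\sqrt{\Delta_1f(z)\,\Delta_2f(z)} .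
\end{equation}
On the other hand, if $f$ is deterministic then $\mathbb EM(f)=0$, since $\tau\le N$, and \eqref{eq:ito} gives
\begin{equation}\label{eq:osc}
\mathbb EQ(f)\le\sup_Gf-\inf_Gf .
\end{equation}
So we want a convex function with small oscillation whose product $\Delta_1f\,\Delta_2f$ is large at many sites.

\begin{example}[A grid of sites]\label{ex:grid}
Fix distinct integers $x_1,\dots,x_\ell$ and distinct integers $y_1,\dots,y_\ell$ such that the $\ell^2$ sites $z_{ij}=(x_i,y_j)$ lie in $\Lambda$, and let
\[
f(p)=\sum_{i=1}^\ell|p_1-x_i/a|+\sum_{j=1}^\ell|p_2-y_j/b|,\qquad p=(p_1,p_2)\in G.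
\]
Each term is convex with values in $[0,1]$ on $G$, so the oscillation of $f$ is at most $2\ell$. In $\Delta_1f(z_{ij})$ only the term with its kink at $x_i$ contributes, so $\Delta_1f(z_{ij})=2/a$, and in the same way $\Delta_2f(z_{ij})=2/b$. By \eqref{eq:amgm} and \eqref{eq:osc},
\[
\mathbb E\sum_{i,j}\sqrt{\xi_\tau(z_{ij})\eta_\tau(z_{ij})}\le\ell\sqrt{ab}.
\]
For $\ell=1$ this says that the overlap at one given site is typically of order at most $ab=16K^2\sqrt{hk}$. Adding the one-site bounds over the grid would give $\ell^2\sqrt{ab}$; the function $f$ gives $\ell\sqrt{ab}$, because each kink serves a whole row or column. This gain is what Theorem~\ref{thm:overlap} needs. If $\xi_\tau\eta_\tau$ had a common value $\lambda^2$ on the grid, the bound would read $\ell^2\lambda\lesssim\ell\sqrt{ab}$, that is, $\ell^2\lambda^2\lesssim ab$: the overlap on the whole grid obeys the same bound as the overlap at one site.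
\end{example}

Two difficulties remain. First, the sites that carry the overlap need not form a grid, and their weights differ; for $\ell$ sites in distinct rows and columns the function above has $2\ell$ terms, and we want oscillation of order $\sqrt\ell$. Section~\ref{sec:ma} constructs a function for arbitrary weights. Second, the sites and weights are random and known only at time $\tau$, so the best $f$ depends on the whole trajectory and \eqref{eq:osc} does not apply to it. Sections \ref{sec:self} and~\ref{sec:chain} bound $Q(f)$ for all convex $f$ at once.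

The class over which we work is
\[
\mathcal C=\{f|_G:\ f:\mathbb D\to[-1,0]\text{ convex}\}.
\]
The margin between $G$ and $\partial\mathbb D$ makes every $f\in\mathcal C$ $4$-Lipschitz. Indeed, for $p\ne p'$ in $G$ and $0<s<\frac14$, the point $p''=p'+s(p'-p)/|p'-p|$ lies in $\mathbb D$, and slopes increase along the line through $p,p',p''$, so $(f(p')-f(p))/|p'-p|\le(f(p'')-f(p'))/s\le1/s$; let $s\uparrow\frac14$ and exchange $p$ and $p'$.

\section{Prescribing the curvature}\label{sec:ma}

For a convex function $f$ on an open convex set $\Omega\subset\mathbb R^2$, the \emph{subdifferential} at $p\in\Omega$ is the set of slopes of supporting planes,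
\[
\partial f(p)=\{q\in\mathbb R^2:\ f(p')\ge f(p)+q\cdot(p'-p)\text{ for all }p'\in\Omega\},
\]
and $\partial f(S)=\bigcup_{p\in S}\partial f(p)$. The set function $S\mapsto|\partial f(S)|$, where $|\cdot|$ is Lebesgue measure, is the \emph{Monge--Amp\`ere measure} of $f$. For smooth strictly convex $f$ it has density $\det D^2f$, by the change of variables $q=\nabla f(p)$, and $\det D^2f=f_{11}f_{22}-f_{12}^2\le f_{11}f_{22}$. So a large Monge--Amp\`ere measure forces a large product of the two second derivatives, which is the quantity in \eqref{eq:amgm}. In Example~\ref{ex:grid}, $\partial f(p(z_{ij}))$ is a square of side $2$; its area is $4=ab\,\Delta_1f\,\Delta_2f$, the total over the grid is $4\ell^2$, and the bound $2\ell$ on the oscillation is the square root of this total. The same three features hold in general: the measure can be prescribed, it bounds the product of second differences from below, and its total mass bounds the squared oscillation from above. The first is the following theorem of Aleksandrov; see \cite[Theorem~1.6.2]{Gut}.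

\begin{theorem}\label{thm:ma}
Let $\Omega$ be bounded, open and strictly convex, and let $\mu$ be a finite Borel measure on $\Omega$. There is a convex $f\in C(\overline\Omega)$ with $f=0$ on $\partial\Omega$ and $|\partial f(S)|=\mu(S)$ for all Borel sets $S\subset\Omega$.
\end{theorem}

We use it only for $\Omega=\mathbb D$ and $\mu$ with finitely many atoms. For one atom at the origin a solution is the cone $f(p)=u(|p|-1)$: the set $\partial f(0)$ is the disk of radius $u$, all other subgradients lie on its boundary circle, and so $\mu=\pi u^2\delta_0$.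

\begin{lemma}\label{lem:ma}
Let $\lambda:\Lambda\to[0,\infty)$ be not identically zero and $\|\lambda\|^2=\sum_z\lambda_z^2$. There is $f_\lambda\in\mathcal C$, depending only on $\lambda$, $a$ and $b$, with
\[
ab\,\Delta_1f_\lambda(z)\,\Delta_2f_\lambda(z)\ge\frac\pi4\,\frac{\lambda_z^2}{\|\lambda\|^2}\qquad\text{for all }z\in\Lambda .
\]
\end{lemma}

\begin{proof}
Let $\mu_z=\frac\pi4\lambda_z^2/\|\lambda\|^2$, and let $f$ be given by Theorem~\ref{thm:ma} for $\Omega=\mathbb D$ and $\mu=\sum_{z\in\Lambda}\mu_z\delta_{p(z)}$, so that $\mu(\mathbb D)=\pi/4$.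

\emph{Mass bounds depth.} Every point of $\mathbb D$ lies on a chord at whose ends $f$ vanishes, so $f\le0$. Let $-u=f(p_0)$ be the minimum of $f$ on $\overline{\mathbb D}$, and suppose $u>0$. Take $q$ with $|q|<u/2$ and consider $g(p)=f(p)-q\cdot(p-p_0)$. On $\partial\mathbb D$ we have $g(p)=-q\cdot(p-p_0)\ge-2|q|>-u=g(p_0)$. So $g$ attains its minimum over $\overline{\mathbb D}$ at an interior point $p_*$, and $g\ge g(p_*)$ says precisely that $q\in\partial f(p_*)$. Hence $\partial f(\mathbb D)$ contains the open disk of radius $u/2$, and $\pi u^2/4\le\mu(\mathbb D)=\pi/4$. Thus $u\le1$, and $f_\lambda=f|_G$ belongs to $\mathcal C$.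

\emph{Mass forces second differences.} Let $z\in\Lambda$ and $q=(q_1,q_2)\in\partial f(p(z))$. Since $p(z\pm e_1)-p(z)=(\pm1/a,0)$, the definition of the subdifferential gives $f(z\pm e_1)\ge f(z)\pm q_1/a$, that is,
\[
a\big(f(z)-f(z-e_1)\big)\le q_1\le a\big(f(z+e_1)-f(z)\big).
\]
This interval has length $a\Delta_1f(z)$. With $e_2$ and $b$ in place of $e_1$ and $a$, the coordinate $q_2$ lies in an interval of length $b\Delta_2f(z)$. So $\partial f(p(z))$ lies in a rectangle of area $ab\,\Delta_1f(z)\Delta_2f(z)$, and its measure is $\mu_z$.
\end{proof}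

Inserting Lemma~\ref{lem:ma} into \eqref{eq:amgm} gives, on every realization and for every $\lambda$,
\begin{equation}\label{eq:dual}
Q(f_\lambda)\ge\Big(\frac\pi{4ab}\Big)^{1/2}\frac1{\|\lambda\|}\sum_{z\in\Lambda}\lambda_z\sqrt{\xi_\tau(z)\eta_\tau(z)} .
\end{equation}
For deterministic $\lambda$, \eqref{eq:osc} bounds the expectation of the right side by $1$; this extends Example~\ref{ex:grid} to arbitrary sites and weights. The right side is largest for the random choice $\lambda_z=\sqrt{\xi_\tau(z)\eta_\tau(z)}$, for which $\|\lambda\|^2=I_\tau$ and the sum equals $I_\tau$. We obtain, on every realization,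
\begin{equation}\label{eq:pathwise}
\sup_{f\in\mathcal C}Q(f)\ge\Big(\frac{\pi I_\tau}{4ab}\Big)^{1/2};
\end{equation}
when $I_\tau=0$ this holds because $0\in\mathcal C$. It remains to bound the supremum from above.

\section{A martingale controlled by its own drift}\label{sec:self}

By \eqref{eq:ito}, $Q(f)\le1+|M(f)|$ for $f\in\mathcal C$, so we need a bound on $M(f)$ that is uniform over $\mathcal C$. We shall write $f$ as a telescoping sum of differences of functions from finer and finer nets. At accuracy $\delta$ there are about $e^{C_0/\delta}$ such differences $g$, each with $\|g\|_\infty\le\delta$, so Lemma~\ref{lem:exp} must be used with $x\approx1/\delta$. Optimizing in $\theta$, it gives roughly $|M(g)|\lesssim\sqrt{Ax}$, where $A=\sum_{t<\tau}\sigma_t(g)^2$. The two obvious bounds on $A$ are too weak. The bound $|\sigma_t(g)|\le\delta$ gives $A\le\delta^2N$. The $8$-Lipschitz property of $g$ gives $A\le64(h/a^2+k/b^2)=8/K^2$, which does not decrease with $\delta$. At $\delta=N^{-1/2}$ and fixed $K$, both lead to $\sqrt{Ax}\approx N^{1/4}$.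

What is needed is $A\lesssim\delta$, up to logarithms. The reason for it is that $g(Z_t)$ stays in $[-\delta,\delta]$: a process confined to a short interval can accumulate quadratic variation only if a drift keeps pushing it back. Applying the decomposition to $g^2$ makes this quantitative in terms of the total absolute drift
\[
T(g)=\sum_{t<\tau}|\kappa_t(g)|.
\]

\begin{lemma}\label{lem:self}
Let $\delta,\beta,x>0$ and let $g:G\to[-\delta,\delta]$ be deterministic. With probability at least $1-3e^{-x}$,
\[
|M(g)|\le\beta\big(\delta+2T(g)+4\delta x\big)+\delta x/\beta .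
\]
\end{lemma}

\begin{proof}
Write $g_t=g(Z_t)$, $\kappa_t=\kappa_t(g)$, $\sigma_t=\sigma_t(g)$ and $A=\sum_{t<\tau}\sigma_t^2$. Squaring $g_{t+1}=(g_t+\kappa_t)+\zeta_t\sigma_t$ and using $\zeta_t^2=1$ gives
\[
g_{t+1}^2-g_t^2=\kappa_t(2g_t+\kappa_t)+\sigma_t^2+2\zeta_t\sigma_t(g_t+\kappa_t).
\]
Summing over $t<\tau$ and solving for $A$,
\[
A=g_\tau^2-g_0^2-\sum_{t<\tau}\kappa_t(2g_t+\kappa_t)+L,\qquad L=\sum_{t<\tau}\zeta_tc_t,\qquad c_t=-2\sigma_t(g_t+\kappa_t).
\]
Since $g_t+\kappa_t=\frac12(g(Z_t+d_t)+g(Z_t-d_t))$, we have $|g_t+\kappa_t|\le\delta$ and $|2g_t+\kappa_t|\le2\delta$. Therefore $A\le\delta^2+2\delta T(g)+L$ and $\sum_{t<\tau}c_t^2\le4\delta^2A$. Lemma~\ref{lem:exp} with $\theta=1/(4\delta^2)$ shows that $L\le\frac12A+4\delta^2x$ outside an event of probability at most $e^{-x}$. Absorbing $\frac12A$ into the left side,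
\[
A\le2\delta^2+4\delta T(g)+8\delta^2x .
\]
Lemma~\ref{lem:exp} with $c_t=\pm\sigma_t$ and $\theta=\beta/\delta$ shows that $|M(g)|\le\frac\beta{2\delta}A+\delta x/\beta$ outside a further event of probability at most $2e^{-x}$. Inserting the bound on $A$ gives the claim.
\end{proof}

The lemma depends on $x$ only through the product $\delta x$, apart from the failure probability. The price is the random term $T(g)$. For general $g$ it may be as large as $2\delta N$. For a difference $g=f-f'$ of functions in $\mathcal C$, however, $\kappa_t(f),\kappa_t(f')\ge0$ gives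
\begin{equation}\label{eq:T}
T(f-f')\le Q(f)+Q(f'),
\end{equation}
and the right side is the quantity that we are trying to bound. Choosing $\beta$ small will let us absorb it.

\section{Chaining over convex functions}\label{sec:chain}

For a class of bounded functions and $\varepsilon>0$, let $\operatorname{cov}(\varepsilon)$ be the least number of balls of radius $\varepsilon$ in the norm $\|\cdot\|_\infty$ that cover the class. We use the following bound of Bronshtein \cite{Bro}, in the form of \cite[Corollary~2.7.10]{vdVW}.

\begin{theorem}\label{thm:entropy}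
Let $G'\subset\mathbb R^d$ be compact and convex. The class of convex functions $G'\to[0,1]$ with Lipschitz constant at most $L$ satisfies $\log\operatorname{cov}(\varepsilon)\le A_{d,G'}(1+L)^{d/2}\varepsilon^{-d/2}$ for all $\varepsilon>0$, where $A_{d,G'}$ depends only on $d$ and $G'$.
\end{theorem}

For $d=2$ the entropy is of order $1/\varepsilon$, so the product $\delta x$ in Lemma~\ref{lem:self} is of the same order at every scale; an entropy $\varepsilon^{-\gamma}$ with $\gamma>1$ would make it grow like $\delta^{1-\gamma}$, a power of $N$ at the finest scales. We need $J\approx\log_2N$ scales to reach accuracy $1/N$. If $S$ denotes the largest drift, each scale contributes about $\beta S+1/\beta$, so $S\lesssim J\beta S+J/\beta$. Absorbing the first term requires $\beta\approx1/J$ and leaves $S\lesssim J^2$.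

\begin{lemma}\label{lem:chain}
There is an absolute constant $C_1$ and an event of probability at least $1-3N^{-3}$ on which $Q(f)\le C_1(\log N)^2$ for all $f\in\mathcal C$.
\end{lemma}

\begin{proof}
\emph{Nets.} Let $J=\lceil\log_2N\rceil$, so that $1\le J\le N$ and $\log N\le J\le3\log N$. The functions $f+1$, $f\in\mathcal C$, are convex, $4$-Lipschitz and take values in $[0,1]$ on the fixed disk $G$. By Theorem~\ref{thm:entropy}, $\mathcal C$ is covered by at most $\exp(C_02^j)$ balls of radius $2^{-j-1}$, where $C_0=10A_{2,G}$ is absolute. Choosing one element of $\mathcal C$ in each ball that meets $\mathcal C$ gives a deterministic set $\mathcal N_j\subset\mathcal C$ with $|\mathcal N_j|\le\exp(C_02^j)$ such that every $f\in\mathcal C$ is within $2^{-j}$ of some element of $\mathcal N_j$; that the nets consist of convex functions is needed for \eqref{eq:T}. We do this for $1\le j\le J$ and put $\mathcal N_0=\{0\}$, which has the same property for $j=0$. For $f\in\mathcal N_j$ with $j\ge1$ fix $f^-\in\mathcal N_{j-1}$ with $\|f-f^-\|_\infty\le\delta_j:=2^{1-j}$. Let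
\[
S=\max_{0\le j\le J}\ \max_{f\in\mathcal N_j}Q(f),
\]
a finite random variable.

\emph{One link.} Apply Lemma~\ref{lem:self} to each $g=f-f^-$, $f\in\mathcal N_j$, $1\le j\le J$, with $\delta=\delta_j$, $x=x_j:=C_02^j+4\log N$ and $\beta=1/(8J)$. The total failure probability is at most
\[
\sum_{j=1}^J3|\mathcal N_j|e^{-x_j}\le3JN^{-4}\le3N^{-3}.
\]
We work on the event where no failure occurs. By \eqref{eq:T}, $T(f-f^-)\le2S$, so for all $f\in\mathcal N_j$,
\[
|M(f-f^-)|\le\beta\big(\delta_j+4S+4\delta_jx_j\big)+\delta_jx_j/\beta .
\]

\emph{The chain.} We have $\sum_{j\le J}\delta_j\le2$ and $\delta_jx_j=2C_0+8\cdot2^{-j}\log N$, so $\sum_{j\le J}\delta_jx_j\le2C_0J+8\log N\le C_2J$ with $C_2=2C_0+8$. A function $f\in\mathcal N_j$ is the sum of the $j\le J$ differences along the chain $f,f^-,(f^-)^-,\dots,0$. By linearity of $M$,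
\[
|M(f)|\le4\beta JS+\beta(2+4C_2J)+C_2J/\beta=\tfrac12S+\tfrac1{4J}+\tfrac12C_2+8C_2J^2\le\tfrac12S+C_3J^2
\]
with $C_3=1+9C_2$; for $f=0$ the bound is trivial. By \eqref{eq:ito}, $Q(f)\le1+\frac12S+C_3J^2$ for every $f$ in one of the nets. Taking the maximum over $f$ and subtracting $\frac12S<\infty$ gives $S\le2+2C_3J^2$.

\emph{From the finest net to $\mathcal C$.} Given $f\in\mathcal C$, pick $f'\in\mathcal N_J$ with $\|f-f'\|_\infty\le2^{-J}\le1/N$. Then $|\kappa_t(f)-\kappa_t(f')|\le2/N$, and there are $\tau\le N$ terms, so
\[
Q(f)\le S+2\le(4+2C_3)J^2\le9(4+2C_3)(\log N)^2.\qedhere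
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:overlap}]
By Lemmas \ref{lem:box} and~\ref{lem:chain}, outside an event of probability at most $4e^{-K^2/2}+3N^{-3}$ we have both $\tau=\tau_0$ and $\sup_{f\in\mathcal C}Q(f)\le C_1(\log N)^2$. The inequality \eqref{eq:pathwise} holds on every realization, so there
\[
I_{\tau_0}=I_\tau\le\frac{4ab}\pi\,C_1^2(\log N)^4=\frac{64\,C_1^2}\pi\,K^2\sqrt{hk}\,(\log N)^4 .
\]
As noted in Section~\ref{sec:test}, $I_t\le I_{\tau_0}$ for every $t$ with $H_t\le h$ and $V_t\le k$. Take $C=64C_1^2/\pi$.
\end{proof}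

\section{The logarithm and the order of play}\label{sec:sharp}

Both statements in this section compare an expected overlap with what a bound of the form of Theorem~\ref{thm:overlap} allows. Fix $n\ge1$ and $\psi>0$, and suppose that
\begin{equation}\label{eq:hyp}
\mathbb P\big(I_n>K^2n\psi\big)\le4e^{-K^2/2}+3(2n)^{-3}\qquad\text{for all }K\ge1,
\end{equation}
which is the case $h=k=t=n$ of the theorem with $\psi$ in place of $C(\log2n)^4$. Since $I_n\le H_nV_n\le n^2$, substituting $u=vn\psi$ with $v=K^2$ gives
\begin{equation}\label{eq:mean}
\mathbb EI_n=\int_0^{n^2}\mathbb P(I_n>u)\,du\le n\psi+n\psi\int_1^\infty4e^{-v/2}\,dv+\frac{3n^2}{(2n)^3}\le6n\psi+1 .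
\end{equation}
We also use $u_j:=\binom{2j}j4^{-j}\ge1/(2\sqrt j)$, the return probability of one-dimensional simple random walk at time $2j$; the bound follows by induction from $u_1=\frac12$ and $u_{j+1}/u_j=\frac{2j+1}{2j+2}\ge\sqrt{j/(j+1)}$.

\begin{proposition}\label{prop:sharp}
The factor $(\log N)^4$ in Theorem~\ref{thm:overlap} cannot be replaced by any positive function $\varphi(N)$ with $\varphi(2n)=o(\log n)$.
\end{proposition}

\begin{proof}
Let the $d_t$ be independent and uniform on $\{e_1,e_2\}$ and independent of the i.i.d.\ signs, with $\mathcal F_t$ generated by $d_0,\dots,d_t,\zeta_0,\dots,\zeta_{t-1}$. Then $Z$ is simple random walk on $\mathbb Z^2$; the processes $X+Y$ and $X-Y$ are independent one-dimensional simple random walks, so $\mathbb P(Z_{2j}=0)=u_j^2\ge1/(4j)$. Let $s<r$. The direction $d_r$ is independent of $(d_s,Z_r-Z_s)$, and exchanging the two coordinates preserves the law and maps $\{d_s=e_1,Z_r=Z_s\}$ to $\{d_s=e_2,Z_r=Z_s\}$. Hence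
\[
\mathbb P(d_s=e_1,\,d_r=e_2,\,Z_s=Z_r)=\tfrac14\mathbb P(Z_{r-s}=0),
\]
and the same holds with $e_1$ and $e_2$ exchanged. There are $n-2j$ pairs $0\le s<r<n$ with $r-s=2j$, so
\[
\mathbb EI_n=\frac12\sum_{1\le j<n/2}(n-2j)\,u_j^2\ge\frac12\cdot\frac n2\sum_{1\le j\le n/4}\frac1{4j}\ge\frac n{16}\log\frac n4 .
\]
If the theorem held with $\varphi(N)$ and some constant $C$, then \eqref{eq:hyp} would hold with $\psi=C\varphi(2n)$, and \eqref{eq:mean} would give $\mathbb EI_n\le6Cn\varphi(2n)+1=o(n\log n)$, a contradiction.
\end{proof}

\begin{remark}[The controller must not see the sign]\label{rem:peek}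
Let the $\zeta_t$ be i.i.d.\ fair signs and let $d_t$ depend on $\zeta_t$: when $X_t-Y_t=0$, take $d_t=e_1$ if $\zeta_t=1$ and $d_t=e_2$ if $\zeta_t=-1$; when $X_t-Y_t=1$, make the opposite choice. Then $X_t-Y_t$ alternates between $0$ and $1$, and at even times the site is determined by the simple random walk $S_t=X_t+Y_t$. For even $s<r$ with $r-s=2j$, the symmetry $\zeta\mapsto-\zeta$ and the independence of $\zeta_r$ give $\mathbb P(d_s=e_1,d_r=e_2,Z_s=Z_r)=\mathbb P(\zeta_s=1,\zeta_r=-1,S_s=S_r)=\frac14u_j$. There are at least $(n-2j)/2$ such pairs below $n$, so $\mathbb EI_n\ge\frac n{16}\sum_{1\le j\le n/4}\frac1{2\sqrt j}$, which is of order $n^{3/2}$. By \eqref{eq:mean}, the conclusion of Theorem~\ref{thm:overlap} fails for this walk.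
\end{remark}

\begin{thebibliography}{9}

\bibitem{AHR}
Omer Angel, Mark Holmes and Alejandro Ram\'irez,
\emph{Balanced Excited Random Walk in Two Dimensions},
arXiv:2110.15889 (2021).

\bibitem{Bro}
Bronshtein, 1976.

\bibitem{Gut}
Guti\'errez,
\emph{The Monge--Amp\`ere Equation}.

\bibitem{vdVW}
van der Vaart and Wellner,
\emph{Weak Convergence and Empirical Processes}.

\end{thebibliography}
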